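\title{Approximation by global solutions in the obstacle problem:\\ a counterexample to a polynomial rate}

\begin{abstract}
Let $w\ge0$ solve $\Delta w=g\chi_{\{w>0\}}$ with $g$ positive and Lipschitz. We study a conjecture from work of Figalli, Kim and Shahgholian: if $w$ has uniform second-order expansions with error $O(|x-x_0|^{2+\bar\sigma})$ at the singular points $x_0$ of its free boundary, then at every free boundary point and every small scale $r$ the function $w$ is approximated by a global solution with error $O(r^{2+\sigma})$, locally uniformly. We show that this is false in every dimension $n\ge3$. In our example $g$ is smooth and $w$ agrees with a quadratic polynomial to infinite order along the singular set, yet along a sequence of free boundary points and scales $r\to0$ every global solution makes an error larger than $r^2\exp(-A\sqrt{\log(1/r)})$. The mechanism is the logarithmic energy of sets concentrated near a line in $\mathbb R^3$, played against the convexity of global solutions. We also prove, for all $n\ge2$,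 that the conjectured estimate holds at scales that are not much smaller than the distance to the singular set. The case $n=2$ of the conjecture is not decided here.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The obstacle problem and its global solutions}

Let $\Omega\subset\mathbb R^n$ be a bounded domain and $g$ a nonnegative continuous function on $\Omega$. We consider
\begin{equation}\label{eq:obstacle}
\Delta w=g\,\chi_{\{w>0\}}\quad\text{in }\Omega,\qquad w\ge0 .
\end{equation}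
A solution is a nonnegative function $w\in W^{2,p}_{\mathrm{loc}}(\Omega)$ for all $p<\infty$ that satisfies the equation almost everywhere. The right-hand side is locally bounded, so a continuous nonnegative function that satisfies the equation in the sense of distributions is a solution, and solutions are $C^1$. The set $\{w=0\}$ is the \emph{contact set} and $\partial\{w>0\}\cap\Omega$ is the \emph{free boundary}. Since $w\ge0$, the gradient of $w$ vanishes on the contact set.

The equation respects quadratic scaling: if $x_0$ is a free boundary point, then $y\mapsto r^{-2}w(x_0+ry)$ solves \eqref{eq:obstacle} with coefficient $g(x_0+ry)$ and vanishes at $0$. A locally uniform limit of these rescalings along a sequence $r\to0$ is a \emph{blow-up} of $w$ at $x_0$. As $r\to0$ the coefficient freezes at $g(x_0)$ and the domain fills $\mathbb R^n$, so the natural local models for $w$ near $x_0$ are the nonnegative solutions of $\Delta U=g(x_0)\chi_{\{U>0\}}$ in all of $\mathbb R^n$ with $U(x_0)=0$. For coefficient $1$ the simplest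 ones are the half-space solutions $\frac12(x\cdot e)_+^2$, $|e|=1$, and the polynomials $\frac12\langle\mathcal Ax,x\rangle$ with $\mathcal A\ge0$ and $\operatorname{tr}\mathcal A=1$; a third family, with a solid cylinder as contact set, appears in Section~\ref{sec:models}. The next definition measures how well $w$ is described by such models when the model is allowed to change with the scale. For $f\in C^1$ put
\[
\|f\|^*_{C^1(B_r(x_0))}=\|f\|_{L^\infty(B_r(x_0))}+r\,\|\nabla f\|_{L^\infty(B_r(x_0))},
\]
which is $r^2$ times the $C^1(B_1)$ norm of $r^{-2}f(x_0+r\,\cdot)$.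

\begin{definition}\label{def:gap}
Let $w$ solve \eqref{eq:obstacle} and let $\sigma>0$. For a free boundary point $x_0$ and $r\in(0,\operatorname{dist}(x_0,\partial\Omega))$ consider the inequality
\begin{equation}\label{eq:gap}
\|w-U\|^*_{C^1(B_r(x_0))}\le\lambda\max\{r^3,\ g(x_0)^{1-\sigma}r^{2+\sigma}\},
\end{equation}
where $U=U^r_{x_0}$, which may depend on $r$, is a nonnegative solution of $\Delta U=g(x_0)\chi_{\{U>0\}}$ in $\mathbb R^n$ with $U(x_0)=0$.
\begin{itemize}
\item[(i)] $w$ has the \emph{geometric approximation property at $x_0$ with order $2+\sigma$} if there is $\lambda>0$ such that for every $r\in(0,\operatorname{dist}(x_0,\partial\Omega))$ some such $U$ satisfies \eqref{eq:gap}.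
\item[(ii)] $w$ has the \emph{geometric approximation property locally with order $2+\sigma$ uniformly in} $N\Subset\Omega$ if there are $r_0\in(0,\operatorname{dist}(N,\partial\Omega))$ and $\lambda>0$ such that for every $x_0\in\partial\{w>0\}\cap N$ and every $r\in(0,r_0)$ some such $U$ satisfies \eqref{eq:gap}.
\end{itemize}
\end{definition}

When $g$ is bounded above and below by positive constants, $\sigma\le1$ and $r\le1$, the right side of \eqref{eq:gap} is comparable to $r^{2+\sigma}$. So (ii) asks that the rescaling of $w$ at scale $r$ be within $O(r^\sigma)$ of the family of global solutions, uniformly along the free boundary.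

\begin{definition}\label{def:sing}
The \emph{singular part} $\Sigma$ of the free boundary is the set of free boundary points at which the blow-ups of $w$ are homogeneous quadratic polynomials; equivalently, at which the contact set has Lebesgue density zero. For $E\subset\Omega$ and $\bar\sigma\in(0,1)$ we write $w\in C^{2,\bar\sigma}(E)$ if there are $C,R_0>0$ such that for every $x_0\in E$ there is a polynomial $p_{x_0}$ of degree at most $2$ with $|w(x)-p_{x_0}(x)|\le C|x-x_0|^{2+\bar\sigma}$ for all $x\in B_{R_0}(x_0)\cap\Omega$.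
\end{definition}

The following problem comes from \cite{FKS}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n\ge2$, let $w\ge0$ solve \eqref{eq:obstacle} in a bounded domain $\Omega\subset\mathbb R^n$ for a positive Lipschitz function $g$, and let $\Sigma$ be the singular part of its free boundary. Assume that there are a neighborhood $N\Subset\Omega$ and $\bar\sigma\in(0,1)$ with $w\in C^{2,\bar\sigma}(\Sigma\cap\overline N)$. Then $w$ has the geometric approximation property locally with order $2+\sigma$ uniformly in $N$, for some $\sigma=\sigma(n,\bar\sigma)>0$.}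
\medskip

Three observations make the conjecture plausible. First, it holds without a rate: by compactness, the distance in \eqref{eq:gap} to the best global solution is $o(r^2)$ uniformly in $N$, with no assumption on $\Sigma$ (Remark~\ref{rem:qual}). Second, at a singular point the hypothesis hands us the approximating polynomial, and a translate of it serves at nearby free boundary points as long as the scale is not much smaller than the distance to $\Sigma\cap\overline N$ (Theorem~\ref{thm:positive}). Third, at smaller scales the ball $B_r(x_0)$ contains no point of $\Sigma\cap\overline N$, and at the remaining free boundary points one expects half-space solutions, which are again global solutions. One may then guess that global solutions interpolate well between the polynomial seen at large scales and the half-space solution seen at small ones. The flaw in this guess is that a nonsingular point can look, over a long range of scales, like a singular point of a \emph{different} solution with a poor expansion, and the hypothesis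 says nothing about such points.

\subsection{Results}

For $A>0$ and $0<r<1$ put
\[
\omega_A(r)=\exp\bigl(-A\sqrt{\log(1/r)}\,\bigr).
\]
This function is increasing, and it tends to $0$ more slowly than any power: with $t=\log(1/r)$, the inequality $\lambda r^\sigma\le\omega_A(r)$ reads $\log\lambda+A\sqrt t\le\sigma t$, which holds for large $t$ whatever $\lambda,\sigma>0$ are.

\begin{theorem}\label{thm:main}
There is a universal constant $A$ with the following property. For every $n\ge3$ there are a bounded domain $\Omega\subset\mathbb R^n$ containing $0$, a function $g\in C^\infty(\overline\Omega)$ with $\frac12\le g\le\frac32$, and a solution $w\ge0$ of $\Delta w=g\chi_{\{w>0\}}$ in $\Omega$ such that: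
\begin{itemize}
\item[(1)] $\Sigma=\Omega\cap(\{0\}\times\mathbb R^{n-3})$, so $\Sigma=\{0\}$ if $n=3$. With $p(x)=\frac14(x_1^2+x_2^2)$, for every $M$ we have $|w(x)-p(x-x_0)|\le C_M|x-x_0|^M$ for all $x_0\in\Sigma$ and $x\in\Omega$. In particular $w\in C^{2,\bar\sigma}(\Sigma\cap\overline N)$ for every $\bar\sigma\in(0,1)$ and every $N\Subset\Omega$.
\item[(2)] There are free boundary points $x_k\to0$ and radii $\varrho_k\to0$ with $g(x_k)=1$ such that every nonnegative solution $U$ of $\Delta U=\chi_{\{U>0\}}$ in $\mathbb R^n$ with $U(x_k)=0$ satisfies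
\[
\|w-U\|_{L^\infty(B_{\varrho_k}(x_k))}>\varrho_k^2\,\omega_A(\varrho_k).
\]
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:false}
The conjecture is false, and it fails in every dimension $n\ge3$: for the solution of Theorem~\ref{thm:main} and any neighborhood $N\Subset\Omega$ of $0$, the hypothesis holds for every $\bar\sigma\in(0,1)$ and the conclusion fails for every $\sigma>0$.
\end{corollary}

\begin{proof}
The hypothesis holds by (1). Let $\lambda,r_0,\sigma>0$ and $\sigma'=\min\{\sigma,1\}$. For large $k$ we have $x_k\in N$, $\varrho_k<\min\{r_0,1\}$ and, since $g(x_k)=1$,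
\[
\lambda\max\{\varrho_k^3,\ g(x_k)^{1-\sigma}\varrho_k^{2+\sigma}\}\le\lambda\varrho_k^{2+\sigma'}\le\varrho_k^2\,\omega_A(\varrho_k).
\]
By (2), \eqref{eq:gap} fails at $(x_k,\varrho_k)$ for every admissible $U$.
\end{proof}

We neither prove nor disprove the conjecture for $n=2$ alone; Section~\ref{sec:models} shows why the mechanism used here needs $n\ge3$. The following part of the conjecture survives in all dimensions.

\begin{theorem}\label{thm:positive}
Let $n\ge2$ and let $w,g,N,\bar\sigma$ be as in the conjecture. Let $d(x_0)=\operatorname{dist}(x_0,\Sigma\cap\overline N)$, with $d(x_0)=\infty$ if $\Sigma\cap\overline N=\emptyset$, and let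
\[
0\le\kappa<\frac{\bar\sigma}2,\qquad\beta=\frac{\bar\sigma/2-\kappa}{1+\kappa},\qquad\sigma=\frac\beta2 .
\]
Then there are $\lambda,r_0>0$ such that for every $x_0\in\partial\{w>0\}\cap N$ and every $r<r_0$ with $r\ge d(x_0)^{1+\kappa}$, the inequality \eqref{eq:gap} holds, and $U^r_{x_0}$ can be taken to be a quadratic polynomial.
\end{theorem}

In particular the property holds uniformly at the points of $\Sigma\cap N$ (take $\kappa=0$), and any failure occurs at scales $r<d(x_0)^{1+\kappa}$.

\subsection{Plan of the counterexample}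

The example is built in $\mathbb R^3$ and extended trivially to higher dimensions. It has four ingredients.

\emph{A pinch.} For small $\delta>0$ we perturb the polynomial $p_0=\frac14(x_1^2+x_2^2)$, which vanishes on the $x_3$-axis, by boundary data of size $\delta$ depending on a parameter $s$. This gives even solutions $W_s$ in $B_1$ with contact sets close to the axis, and at a critical value $s^*$ the origin is a singular point (Section~\ref{sec:family}).

\emph{Slow decay.} Because the contact set is a needle of relative width $\sqrt\delta$, its potential gains a factor $\log(1/\delta)$, and this forces its density at the origin to decay no faster than $\delta\,r^{C/\log(1/\delta)}$ (Section~\ref{sec:decay}). An even solution that is close to a convex function has a thin contact set, and global solutions are convex; so at some scale $r_\delta$ no global solution approximates $W_{s^*}$ within $r_\delta^2\omega_A(r_\delta)$ (Section~\ref{sec:bad}).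

\emph{Removing the singular point.} The same slow decay shows that $W_{s^*}$ violates the hypothesis of the conjecture at $0$. But for almost every $s$ the solution $W_s$ has no singular point at all (Section~\ref{sec:generic}), and for such $s$ close to $s^*$ the bad scale persists.

\emph{Gluing.} Rescaled copies of these blocks, with $\delta_k\to0$ very fast, are placed along the axis so that they accumulate at $0$. The cost of gluing is absorbed into $g$ (Section~\ref{sec:gluing}).

Section~\ref{sec:facts} recalls the standard facts, Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}, and Section~\ref{sec:models} isolates the two competing mechanisms in model cases.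

\section{Standard facts}\label{sec:facts}

\subsection{Linear theory and convex geometry}

We use the following textbook facts.
\begin{itemize}
\item \emph{Maximum principle.} If $D$ is bounded and open, $f\in C(\overline D)\cap W^{2,p}_{\mathrm{loc}}(D)$ with $p>n$, and $\Delta f\ge0$ a.e., then $f\le\max_{\partial D}f$. If $f$ is continuous and $\Delta f\ge0$ in $\{f>0\}$, then $f_+$ is subharmonic, so its value at a point is at most its mean over a ball centered there.
\item \emph{Harnack inequality.} If $f\ge0$ and $|\Delta f|\le\Lambda$ in $B_{2R}(y)$, then $\sup_{B_R(y)}f\le C(n)(f(y)+\Lambda R^2)$. Consequently, if $f\ge0$ is harmonic in a connected open set $D$ and $Y\subset D$ is compact, then $\max_Yf\le C(D,Y)\min_Yf$.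
\item \emph{Interior estimates.} If $f$ is harmonic in $B_t(y)$, then $|D^if(y)|\le C(n,i)\,t^{-i}\sup_{B_t(y)}|f|$. If $\Delta f$ is bounded in $B_t(y)$, then
\begin{equation}\label{eq:grad}
|\nabla f(y)|\le C(n)\Bigl(t^{-1}\sup_{B_t(y)}|f|+t\sup_{B_t(y)}|\Delta f|\Bigr),
\end{equation}
and $\|f\|_{W^{2,p}(B_{t/2}(y))}$ is bounded in terms of $n,p,t,\sup|f|,\sup|\Delta f|$.
\item \emph{John's theorem.} A compact convex set $S\subset\mathbb R^n$ with nonempty interior contains an ellipsoid $\mathcal E$, with center $c$, such that $S\subset c+n(\mathcal E-c)$.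
\end{itemize}

\subsection{The obstacle problem}

If $\varphi\ge0$ is smooth on $\partial B_1$, the minimizer of $\int_{B_1}\bigl(\frac12|\nabla v|^2+v\bigr)$ over $v\ge0$ with $v=\varphi$ on $\partial B_1$ solves $\Delta v=\chi_{\{v>0\}}$ in $B_1$; since its Laplacian is bounded and the data are smooth, it belongs to $C^1(\overline{B_1})$. The following facts concern nonnegative solutions of $\Delta u=\chi_{\{u>0\}}$; see \cite{Caf,Mon,PSU}.
\begin{itemize}
\item[(F1)] \emph{Optimal regularity.} For a solution in $B_{2R}(x_0)$, $\|D^2u\|_{L^\infty(B_R(x_0))}\le C(n)\bigl(1+R^{-2}\sup_{B_{2R}(x_0)}u\bigr)$.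
\item[(F2)] \emph{Nondegeneracy.} If $y\in\overline{\{u>0\}}$ and $\overline{B_t(y)}$ lies in the domain, then $\sup_{\partial B_t(y)}u\ge t^2/(2n)$.
\item[(F3)] \emph{Dichotomy.} A free boundary point is either \emph{regular} (the blow-ups have the form $\frac12(x\cdot e)_+^2$) or \emph{singular} (the blow-ups are nonnegative homogeneous quadratic polynomials, and the contact set has density $0$). At a singular point $x_0$ the blow-up $p$ is unique and $u(x_0+x)=p(x)+o(|x|^2)$.
\item[(F4)] \emph{Monneau's monotonicity formula.} If $0$ is a singular point of a solution $u$ in $B_1$ and $p\ge0$ is a $2$-homogeneous polynomial with $\Delta p=1$, then $r\mapsto r^{-n-3}\int_{\partial B_r}(u-p)^2$ is nondecreasing on $(0,1)$.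
\item[(F5)] \emph{Convexity.} Nonnegative solutions in $\mathbb R^n$ with bounded second derivatives are convex.
\end{itemize}
In (F4) the polynomial $p$ need not be the blow-up; this freedom is used in Section~\ref{sec:decay}. Fact (F2) holds for \eqref{eq:obstacle} with lower bound $c_0t^2/(2n)$ when $g\ge c_0>0$ on $B_t(y)$: for $u(y)>0$ the function $u-u(y)-c_0|x-y|^2/(2n)$ is subharmonic in $\{u>0\}\cap B_t(y)$, zero at $y$ and negative on $\partial\{u>0\}$, so it is nonnegative somewhere on $\partial B_t(y)$; the case $y\in\partial\{u>0\}$ follows by continuity.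

\begin{lemma}[Comparison]\label{lem:comp}
Let $u_1,u_2\in C(\overline{B_1})$ be nonnegative solutions of $\Delta u=\chi_{\{u>0\}}$ in $B_1$, and let $c\ge0$. If $u_1\le u_2+c$ on $\partial B_1$, then $u_1\le u_2+c$ in $B_1$. In particular a solution is determined by its boundary values.
\end{lemma}

\begin{proof}
On the open set $D=\{u_1>u_2+c\}\cap B_1$ we have $u_1>0$, so $\Delta(u_1-u_2-c)=1-\chi_{\{u_2>0\}}\ge0$, and $u_1-u_2-c\le0$ on $\partial D$. The maximum principle gives $D=\emptyset$.
\end{proof}

From now on a \emph{global solution} is a nonnegative solution of $\Delta U=\chi_{\{U>0\}}$ in $\mathbb R^n$; a global solution with coefficient $c>0$ is $c$ times one of these.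

\begin{lemma}[Global solutions]\label{lem:global}
\begin{itemize}
\item[(a)] A global solution $U$ that vanishes at some point is convex.
\item[(b)] Let $u_k\ge0$ solve $\Delta u_k=g_k\chi_{\{u_k>0\}}$ in $B_{R_k}$, where $R_k\to\infty$ ($R_k=\infty$ is allowed), $0\le g_k\le\Lambda$, and $g_k\to c>0$ locally uniformly. If $u_k(y_k)=0$ and $y_k\to0$, then a subsequence converges in $C^1_{\mathrm{loc}}(\mathbb R^n)$ to a global solution $U$ with coefficient $c$ and $U(0)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $U(x_0)=0$, Harnack's inequality gives $\sup_{B_R(x_0)}U\le C(n)R^2$ for all $R$. Then $|D^2U|\le C(n)$ by (F1), and $U$ is convex by (F5).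

(b) Harnack's inequality gives $\sup_{B_R(y_k)}u_k\le C(n)\Lambda R^2$ for large $k$, so $(u_k)$ is bounded in $W^{2,p}_{\mathrm{loc}}$ for every $p$. A subsequence converges in $C^1_{\mathrm{loc}}$ to some $U\ge0$ in $W^{2,p}_{\mathrm{loc}}$ with $U(0)=0$. Near a point where $U>0$ we have $u_k>0$ for large $k$, so $\Delta U=\lim g_k=c$ there. On $\{U=0\}$ we have $\nabla U=0$, and the derivatives of the Sobolev map $\nabla U$ vanish a.e.\ on $\{\nabla U=0\}$; so $\Delta U=0$ a.e.\ on $\{U=0\}$.
\end{proof}

\begin{remark}[Approximation without a rate]\label{rem:qual}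
Let $w$ solve \eqref{eq:obstacle} with $g>0$ continuous and let $N\Subset\Omega$. Then $\inf_U r^{-2}\|w-U\|^*_{C^1(B_r(x_0))}\to0$ as $r\to0$, uniformly for $x_0\in\partial\{w>0\}\cap N$, the infimum being over the functions $U$ of Definition~\ref{def:gap}. Indeed, given $x_k\to x_\infty\in\overline N$ and $r_k\to0$, Lemma~\ref{lem:global}(b) gives a subsequence of $r_k^{-2}w(x_k+r_k\,\cdot)$ converging in $C^1(B_1)$ to a global solution $U$ with coefficient $g(x_\infty)$ and $U(0)=0$, and $U_k=\frac{g(x_k)}{g(x_\infty)}r_k^2\,U\bigl((\cdot-x_k)/r_k\bigr)$ is admissible with error $o(r_k^2)$.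
\end{remark}

\section{Scales above the distance to the singular set}\label{sec:positive}

The proof of Theorem~\ref{thm:positive} takes the polynomial at a nearby singular point $\zeta$ and recenters it at $x_0$. Recentering creates a linear and a constant term. They are small because $w(x_0)=0$ forces $x_0-\zeta$ to be almost in the kernel of the quadratic form.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Constants $C$ depend on $w,g,N,\bar\sigma,\kappa,n$. Let $R_0$ be as in Definition~\ref{def:sing} for $E=\Sigma\cap\overline N$, and choose $r_0\le1$ with $2r_0<\operatorname{dist}(N,\partial\Omega)$ and $4r_0^{1/(1+\kappa)}<R_0$. Fix $x_0$ and $r$ as in the statement. Since $d(x_0)\le r^{1/(1+\kappa)}$, there is $\zeta\in\Sigma\cap\overline N$ with $d:=|x_0-\zeta|\le2r^{1/(1+\kappa)}$. Let $e=x_0-\zeta$.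

\emph{The polynomial at $\zeta$.} Since $w(\zeta)=0$, $\nabla w(\zeta)=0$ and $|w-p_\zeta|\le C|x-\zeta|^{2+\bar\sigma}$, we have $p_\zeta(x)=\frac12\langle\mathcal A(x-\zeta),x-\zeta\rangle$ with $\mathcal A$ symmetric, and $\frac12\langle\mathcal Ay,y\rangle$ is the blow-up of $w$ at $\zeta$. It is nonnegative, it is not identically zero by nondegeneracy ($g$ is bounded below near $\zeta$), and by Lemma~\ref{lem:global}(b) its Laplacian equals $g(\zeta)$ where it is positive. Hence $\mathcal A\ge0$ and $\|\mathcal A\|\le\operatorname{tr}\mathcal A=g(\zeta)$. Set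
\[
U(x)=\frac{g(x_0)}{g(\zeta)}\cdot\tfrac12\langle\mathcal A(x-x_0),x-x_0\rangle\ge0 .
\]
Then $U(x_0)=0$, $\Delta U=g(x_0)$, and $\{U=0\}$ is contained in a hyperplane, so $U$ is admissible in Definition~\ref{def:gap}.

\emph{The $L^\infty$ bound.} From $w(x_0)=0$ we get $\frac12\langle\mathcal Ae,e\rangle=p_\zeta(x_0)\le Cd^{2+\bar\sigma}$, hence $|\mathcal Ae|\le\|\mathcal A\|^{1/2}\langle\mathcal Ae,e\rangle^{1/2}\le Cd^{1+\bar\sigma/2}$. Moreover
\[
p_\zeta(x)=\tfrac12\langle\mathcal A(x-x_0),x-x_0\rangle+\langle\mathcal Ae,x-x_0\rangle+\tfrac12\langle\mathcal Ae,e\rangle ,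
\]
and on $B_{2r}(x_0)$ the first term differs from $U$ by at most $2r^2|g(x_0)-g(\zeta)|\le Cdr^2$; this is where the Lipschitz bound on $g$ enters. For $x\in B_{2r}(x_0)$ we have $|x-\zeta|\le2r+d\le4r^{1/(1+\kappa)}<R_0$, because $r\le r^{1/(1+\kappa)}$. Therefore, on $B_{2r}(x_0)$,
\[
|w-U|\le C\bigl[(2r+d)^{2+\bar\sigma}+rd^{1+\bar\sigma/2}+d^{2+\bar\sigma}+dr^2\bigr].
\]
Inserting $d\le2r^{1/(1+\kappa)}$ gives powers of $r$ with exponents
\[
\frac{2+\bar\sigma}{1+\kappa}=2+2\beta,\qquad1+\frac{1+\bar\sigma/2}{1+\kappa}=2+\beta,\qquad2+\frac1{1+\kappa}>2+\beta ,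
\]
so $|w-U|\le Cr^{2+\beta}$ on $B_{2r}(x_0)$. The condition $\kappa<\bar\sigma/2$ is exactly $\beta>0$.

\emph{The gradient bound.} Let $f(y)=r^{-2}(w-U)(x_0+ry)$ on $B_2$. Then $|f|\le Cr^\beta$ and $|\Delta f|\le C$. For $y\in B_1$, \eqref{eq:grad} with $t=r^{\beta/2}\le1$ gives $|\nabla f(y)|\le Cr^{\beta/2}$. Thus $\|w-U\|^*_{C^1(B_r(x_0))}\le Cr^{2+\beta/2}=Cr^{2+\sigma}$. Since $g$ is bounded below by a positive constant on $\overline N$ and $\sigma<1$, this is \eqref{eq:gap} with $\lambda$ independent of $x_0$ and $r$.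
\end{proof}

\section{The two mechanisms in model cases}\label{sec:models}

From here on we write points of $\mathbb R^3$ as $x=(x',z)$ with $x'=(x_1,x_2)$, and put
\[
\rho=|x'|,\qquad p_0=\tfrac14\rho^2 .
\]
The \emph{axis} is $\{\rho=0\}$, and a function or set is \emph{axisymmetric} if it is invariant under $O(2)$ acting on $x'$.

\subsection{Thin contact sets near a line cost a logarithm}

For $0<a<1$ define $U_a=0$ for $\rho\le a$ and
\[
U_a=\tfrac14\rho^2-\tfrac14a^2-\tfrac12a^2\log(\rho/a)\qquad(\rho\ge a).
\]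
The value and the radial derivative $\frac12\rho-\frac{a^2}{2\rho}$ vanish at $\rho=a$, the derivative is positive for $\rho>a$, and $\log\rho$ is harmonic off the axis. So $U_a$ is a global solution whose contact set is a cylinder with cross-sectional area $m=\pi a^2$. At $\rho=1$,
\[
p_0-U_a=\frac m{4\pi}\bigl(1+2\log(1/a)\bigr).
\]
To open a contact set of cross-section $m$ along the axis one must lower $p_0$ at unit distance by about $m\log(1/a)$, which is much more than $m$. Conversely, lowering by $\delta$ opens only $m\approx\delta/\log(1/\delta)$. Compare the codimension-one model $\frac12(|x_1|-a)_+^2$: its contact set is a slab with cross-section $m=2a$, and at $|x_1|=1$ it lies below $\frac12x_1^2$ by $a-\frac12a^2\le\frac m2$, with no logarithm. In the plane a line has codimension one, and this is why our construction needs $n\ge3$.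

The contact sets we meet are not cylinders, and we control neither their shape nor their regularity. The following lemma extracts the logarithm from the mere inclusion in a thin cylinder.

\begin{lemma}[Energy lemma]\label{lem:energy}
Let $J$ be an interval of length $\ell$, let $0<\varrho\le\ell$, and let $E\subset\{\rho\le\varrho,\ z\in J\}\subset\mathbb R^3$ be measurable. Then
\[
\iint_{E\times E}\frac{dx\,dy}{|x-y|}\ge\frac{|E|^2}{6\ell}\log\frac\ell\varrho .
\]
\end{lemma}

\begin{proof}
Let $\mu(\tau)=|\{(x,y)\in E\times E:|x-y|\le\tau\}|$. Fix $t\in[\varrho,\ell]$, divide $J$ into $\nu=\lceil\ell/t\rceil\le2\ell/t$ intervals of length at most $t$, and let $E_1,\dots,E_\nu$ be the corresponding pieces of $E$. Two points of one piece are at distance at most $t+2\varrho\le3t$, and $\sum|E_i|^2\ge|E|^2/\nu\ge|E|^2t/(2\ell)$ by the Cauchy--Schwarz inequality. Hence $\mu(\tau)\ge|E|^2\tau/(6\ell)$ for $\tau\in[3\varrho,3\ell]$. Since $|x-y|^{-1}=\int_{|x-y|}^\infty\tau^{-2}d\tau$, the double integral equals $\int_0^\infty\mu(\tau)\tau^{-2}d\tau\ge\frac{|E|^2}{6\ell}\int_{3\varrho}^{3\ell}\frac{d\tau}\tau$.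
\end{proof}

\subsection{Convexity forbids a pinch}

Suppose that the contact set of an even solution $V$ has two fat lobes, symmetric about $0$, while $0$ itself is touched by $\{V>0\}$. A convex function that is small on both lobes is small on their convex hull, which contains a ball around $0$; but $V$ is not small on that ball, by nondegeneracy. So $V$ can be close to a convex function only if the lobes are thin.

\begin{lemma}\label{lem:thin}
Let $V\ge0$ solve $\Delta V=\chi_{\{V>0\}}$ in $B_r\subset\mathbb R^n$, with $V(-x)=V(x)$ and $0\in\overline{\{V>0\}}$. If $U$ is convex and $\sup_{B_r}|V-U|\le\varepsilon$ for some $\varepsilon>0$, then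
\[
|\{V=0\}\cap B_r|\le C(n)\sqrt\varepsilon\,r^{n-1}.
\]
\end{lemma}

\begin{proof}
The set $S=\{U\le\varepsilon\}\cap B_r$ is convex and contains $\{V=0\}\cap B_r$. Let $\tau=3\sqrt{n\varepsilon}$. We claim that $S$ contains no ball of radius $\tau$. Suppose $B_\tau(y)\subset S$. Then $V\le2\varepsilon$ on $B_\tau(y)$, and by evenness on $B_\tau(-y)\subset B_r$; so $U\le3\varepsilon$ on both balls. Every $x\in B_\tau(0)$ is the midpoint of $x+y\in B_\tau(y)$ and $x-y\in B_\tau(-y)$. Hence $B_\tau(0)\subset B_r$, $U\le3\varepsilon$ and $V\le4\varepsilon$ on $B_\tau(0)$. But (F2) gives $\sup_{\partial B_{t}}V\ge t^2/(2n)$ for $t<\tau$, and $t^2/(2n)\to\frac92\varepsilon$ as $t\uparrow\tau$. This is a contradiction.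

If $S$ has empty interior, it lies in a hyperplane and $|S|=0$. Otherwise let $\mathcal E$ be the ellipsoid of John's theorem for $\overline S$. The interior of $\mathcal E$ lies in the interior of $\overline S$, hence in $S$, so the smallest semi-axis of $\mathcal E$ is less than $\tau$; all semi-axes are at most $r$. Therefore $|S|\le n^n|\mathcal E|\le n^n|B_1|\,\tau r^{n-1}$.
\end{proof}

Both hypotheses on $V$ are needed: $V=U=\frac12(x_1)_+^2$ is not even, $V=U=0$ does not have $0\in\overline{\{V>0\}}$, and in both cases the conclusion fails for small $\varepsilon$.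

\subsection{How the two mechanisms collide}\label{sec:heur}

The following computation is a heuristic version of Sections~\ref{sec:decay} and~\ref{sec:bad}; it is not used in the proofs. Let $W$ be an even axisymmetric solution with $|W-p_0|\lesssim\delta|x|^2$ whose contact set is a needle $K=\{\rho\le a(|z|)\,|z|\}$ with $a\lesssim\sqrt\delta$, and let $L=\log(1/\delta)$. The natural measure of the size of $K$ below scale $r$ is
\[
T(r)=\int_{K\cap B_r}\frac{dy}{|y|^3}\approx2\pi\int_0^ra(t)^2\,\frac{dt}t ,
\]
because $|y|^{-3}$ is the size of the second derivatives at $0$ of the Newtonian potential of a unit mass at $y$. At scale $r$ we can write $W$ as $p_0$, plus the potential $u_{\mathrm{in}}$ of $K\cap B_{2r}$, plus a harmonic function close to a constant plus $\frac12q(r)(z^2-\frac12\rho^2)$. Passing to smaller scales changes $q$ by at most $\frac1{2\pi}T$ in total, and $q(0^+)\ge0$ because $W\ge0$ on the axis. So $q(r)\gtrsim-T(r)$, and the identity $W=0$ on $K$ gives $u_{\mathrm{in}}\lesssim r^2T(r)$ on $K\cap B_r$. On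 the other hand, at height $r$ the needle resembles a cylinder of radius $ar$ and length $r$, whose potential is $\gtrsim a^2r^2\log(1/a)\gtrsim La^2r^2$. Together,
\[
rT'(r)\approx2\pi a(r)^2\le\frac CL\,T(r),\qquad\text{so}\qquad T(r)\ge T(1)\,r^{C/L}.
\]
The data are chosen so that $T(1)\gtrsim\delta=e^{-L}$. At the scale $r=e^{-L^2}$ this gives $T(r)\gtrsim e^{-(1+C)L}=\omega_{1+C}(r)$, which explains the form of $\omega_A$. If $W$ were within $\lambda t^{2+\sigma}$ of a global solution at all scales $t\le r$, Lemma~\ref{lem:thin} would give $a(t)^2\lesssim\sqrt\lambda\,t^{\sigma/2}$ and $T(r)\le C(\lambda,\sigma)\,e^{-\sigma L^2/2}$. For fixed $\lambda,\sigma$ and large $L$ the two bounds are incompatible.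

\section{A family of solutions with a pinching contact set}\label{sec:family}

In Sections~\ref{sec:family}--\ref{sec:gluing}, $C$ and $c$ denote universal positive constants unless a dependence is indicated. The parameter $\delta$ lies in $(0,\delta_0)$, where $\delta_0\le\frac1{960}$ is universal and is decreased finitely many times, each time with the words ``for $\delta$ small''. We write $L=\log(1/\delta)$.

\subsection{The boundary data}

We want the contact set to stay away from $\partial B_1$, to be nonnegligible, and to reach the origin from both sides as a parameter varies. We therefore perturb $p_0$ by a harmonic polynomial whose restriction to the axis is a double well. Let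
\[
H=-\bigl(z^2-\tfrac12\rho^2\bigr)+16\bigl(z^4-3z^2\rho^2+\tfrac38\rho^4\bigr).
\]
From $\Delta\rho^2=4$, $\Delta\rho^4=16\rho^2$ and $\Delta(z^2\rho^2)=2\rho^2+4z^2$ one gets $\Delta(z^2-\frac12\rho^2)=2-2=0$ and $\Delta(z^4-3z^2\rho^2+\frac38\rho^4)=12z^2-6\rho^2-12z^2+6\rho^2=0$. We have
\begin{equation}\label{eq:H}
H=h(z)+\rho^2\bigl(\tfrac12-48z^2+6\rho^2\bigr),\qquad h(z)=16z^4-z^2\ge-\tfrac1{64},
\end{equation}
with equality in the last bound at $z^2=\frac1{32}$. For $s\in I=[-\frac1{100},\frac1{100}]$ put
\[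
P_s=p_0+\delta(H+s),\qquad\Delta P_s=1 .
\]
Since $48\delta\le\frac1{20}$, \eqref{eq:H} gives
\begin{equation}\label{eq:Plow}
P_s\ge\tfrac15\rho^2+\delta(h(z)+s)\quad\text{on }\overline{B_1}.
\end{equation}
If $z^2\ge\frac1{12}$, then $h=z^2(16z^2-1)\ge\frac1{36}>\frac1{100}$ and $P_s>0$. If $P_s\le0$, then $\rho^2\le5\delta(\frac1{64}+\frac1{100})\le\delta$. Since $\frac1{12}+\delta<\frac19$,
\begin{equation}\label{eq:Pneg}
\{P_s\le0\}\cap\overline{B_1}\subset\{z^2<\tfrac1{12},\ \rho^2\le\delta\}\subset B_{1/3}.
\end{equation}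
In particular $P_s>0$ on $\partial B_1$. Let $W_s\in C^1(\overline{B_1})$ be the solution of $\Delta W_s=\chi_{\{W_s>0\}}$ in $B_1$, $W_s\ge0$, with $W_s=P_s$ on $\partial B_1$, and let
\[
K_s=\{W_s=0\},\qquad G_s=W_s-P_s .
\]

\begin{lemma}\label{lem:basic}
For $\delta<\delta_0$ and $s\in I$ the following hold.
\begin{itemize}
\item[(a)] $W_s\ge P_s$. Hence $K_s\subset\{z^2<\frac1{12},\ \rho^2\le\delta\}\subset B_{1/3}$ and $W_s>0$ on $\overline{B_1}\setminus B_{1/3}$.
\item[(b)] $G_s(x)=\int_{K_s}G(x,y)\,dy$, where $G$ is the Green function of $-\Delta$ in $B_1$. The function $G_s$ is harmonic in $B_1\setminus K_s$, and $0\le G_s\le\delta(\frac1{64}-s)\le\delta$.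
\item[(c)] If $s<s'$, then $W_s\le W_{s'}\le W_s+\delta(s'-s)$. In particular $K_{s'}\subset K_s$.
\item[(d)] $W_s$ is axisymmetric and even in $z$; in particular $W_s(-x)=W_s(x)$.
\item[(e)] $|K_s|\le C\delta/L$.
\item[(f)] $|D^2W_s|\le C$ in $B_{3/4}$, and $W_s(x)\le C|x-y|^2$ for $x\in B_{3/4}$, $y\in K_s$.
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) We have $\Delta G_s=-\chi_{K_s}$ in $B_1$ and $G_s=0$ on $\partial B_1$. This gives the representation, $G_s\ge0$, and harmonicity off $K_s$; the rest of (a) follows from \eqref{eq:Pneg}. On $K_s$, $G_s=-P_s\le\delta(\frac1{64}-s)$ by \eqref{eq:Plow} and \eqref{eq:H}. As $\frac1{64}-s>0$, the maximum principle in $B_1\setminus K_s$ gives the same bound everywhere.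

(c), (d) Apply Lemma~\ref{lem:comp}, using $P_{s'}-P_s=\delta(s'-s)$ for (c) and the symmetries of $P_s$ for (d).

(e) We have $4\pi G(x,y)=|x-y|^{-1}-(1-2x\cdot y+|x|^2|y|^2)^{-1/2}$. For $x,y\in B_{1/3}$ the second term is at most $(1-|x||y|)^{-1}\le\frac98$, and $\frac98\le\frac3{4|x-y|}$ because $|x-y|\le\frac23$. So $G(x,y)\ge\frac1{16\pi|x-y|}$ on $K_s\times K_s$. By (b) and Lemma~\ref{lem:energy} with $\varrho=\sqrt\delta$, $\ell=1$,
\[
\delta|K_s|\ge\int_{K_s}G_s\ge\frac1{16\pi}\cdot\frac{|K_s|^2}6\cdot\frac L2 .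
\]

(f) By (b), $W_s\le P_s+\delta\le C$. Apply (F1) in $B_{1/4}(x_0)$ for $x_0\in B_{3/4}$, and then Taylor's formula at $y$, where $W_s$ and $\nabla W_s$ vanish.
\end{proof}

Part (e) is the first use of the logarithm. The inclusion in (a) alone gives $|K_s|\le C\delta$; the gain of $1/L$ makes the correction $G_s$ negligible compared with $\delta H$ away from the axis.

\subsection{The critical parameter}

\begin{lemma}\label{lem:pinch}
For $\delta$ small, $s^*=\sup\{s\in I:W_s(0)=0\}$ lies in $[-0.008,0]$. We have $W_s(0)=0$ for all $s\in I$ with $s\le s^*$, and $0$ is a singular free boundary point of $W_{s^*}$.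
\end{lemma}

\begin{proof}
For $s>0$, $W_s(0)\ge P_s(0)=\delta s>0$. We show that $W_s(0)=0$ for $s=-0.008$ by proving $W_s\le p_0$ in the cylinder $D=\{z^2<\frac1{32},\ \rho<\frac1{10}\}$, whose ends pass through the bottoms of the wells.
\begin{itemize}
\item If $z^2=\frac1{32}$ and $\rho\le\frac1{10}$, then $H=-\frac1{64}-\rho^2(1-6\rho^2)\le-\frac1{64}$ by \eqref{eq:H}, and Lemma~\ref{lem:basic}(b) gives $W_s\le p_0+\delta(H+s)+\delta(\frac1{64}-s)\le p_0$.
\item If $\rho=\frac1{10}$ and $z^2\le\frac1{32}$, then $h\le0$, so $H+s\le\frac1{100}(\frac12+\frac6{100})-0.008=-0.0024$. The set $K_s\subset\{\rho\le\sqrt\delta\}$ is at distance at least $\frac1{20}$, and $G(x,y)\le\frac1{4\pi|x-y|}$, so $G_s\le C|K_s|\le C\delta/L$ by Lemma~\ref{lem:basic}(e). Thus $W_s\le p_0-0.0024\,\delta+C\delta/L\le p_0$ for $\delta$ small.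
\end{itemize}
The function $W_s-p_0$ is harmonic in $D\cap\{W_s>0\}$ and nonpositive on the boundary of this set, which lies in $\partial D\cup K_s$. So $W_s\le p_0$ in $D$ and $W_s(0)=0$. Hence $s^*\in[-0.008,0]$, and Lemma~\ref{lem:basic}(c) gives $W_s(0)=0$ for $s\le s^*$, including $s=s^*$.

Suppose $W_{s^*}=0$ in some $B_\varepsilon$. For $s>s^*$ in $I$ we have $W_s(0)>0$, so $\sup_{\partial B_{\varepsilon/2}}W_s\ge\varepsilon^2/24$ by (F2), while $W_s\le\delta(s-s^*)$ in $B_\varepsilon$ by Lemma~\ref{lem:basic}(c). This is impossible for $s$ close to $s^*$. So $0\in\partial\{W_{s^*}>0\}$. Blow-ups at $0$ are even by Lemma~\ref{lem:basic}(d) and $\frac12(x\cdot e)_+^2$ is not, so $0$ is singular by (F3).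
\end{proof}

\section{Slow decay of the contact set at the pinch}\label{sec:decay}

In this section $W=W_{s^*}$ and $K=K_{s^*}$. We discretize the quantity $T(r)$ of Section~\ref{sec:heur} along dyadic shells:
\[
m_i=\int_{K\cap(B_{2^{-i}}\setminus B_{2^{-i-1}})}\frac{dy}{|y|^3}\quad(i\ge0),\qquad T_j=\sum_{i\ge j}m_i=\int_{K\cap B_{2^{-j}}}\frac{dy}{|y|^3}.
\]
Since $K\subset B_{1/3}$, $m_0=0$ and $T_0=T_1$. Note that
\begin{equation}\label{eq:mvol}
m_i\le8^{i+1}|K\cap B_{2^{-i}}| .
\end{equation}

\begin{proposition}\label{prop:decay}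
There is a universal constant $C_*$ such that, for $\delta$ small, $T_1<\infty$ and
\[
T_j\ge2\delta\,e^{-4C_*j/L}\qquad\text{for all }j\ge1 .
\]
\end{proposition}

\begin{proof}
\emph{Step 1: $K$ is a needle at every scale.} Lemma~\ref{lem:basic}(a) confines $K$ to a cylinder of radius $\sqrt\delta$, which carries no information at scales below $\sqrt\delta$. Monneau's formula propagates the closeness to $p_0$ down to all scales. On $B_1$, $|W-p_0|\le\delta|H+s^*|+G_{s^*}\le C\delta$. Since $0$ is singular, (F4) with $p=p_0$ and comparison with radii close to $1$ give $\int_{\partial B_t}(W-p_0)^2\le C\delta^2t^6$ for $t<1$. Both $(p_0-W)_+$ and $(W-p_0)_+$ are subharmonic: $\Delta(p_0-W)=\chi_K\ge0$, and where $W-p_0>0$ we have $W>0$ and $\Delta(W-p_0)=0$. For $0<|x|\le\frac12$, the mean value inequality on $B_{|x|/2}(x)\subset B_{3|x|/2}$ and the Cauchy--Schwarz inequality give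
\[
|W-p_0|(x)\le C\Bigl(|x|^{-3}\int_0^{3|x|/2}\!\!\int_{\partial B_t}(W-p_0)^2\,dt\Bigr)^{1/2}\le C\delta|x|^2 .
\]
Since $W=0$ on $K\subset B_{1/3}$ and $p_0=0$ on the axis, we obtain
\begin{equation}\label{eq:needle}
\rho\le C\sqrt\delta\,|x|\ \text{ on }K,\qquad|K\cap B_t|\le C\delta t^3\ \ (t>0),\qquad0\le W(ze_3)\le C\delta z^2\ \ (|z|\le\tfrac12).
\end{equation}
By \eqref{eq:mvol}, $m_i\le C\delta$. Let $\theta$ be the angle between $y$ and $e_3$. Then $3\cos^2\theta-1=2-3\rho^2/|y|^2$, so for $\delta$ small
\begin{equation}\label{eq:angle}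
1\le3\cos^2\theta-1\le2\quad\text{and}\quad z^2-\tfrac12\rho^2\ge0\qquad\text{on }K\setminus\{0\}.
\end{equation}

\emph{Step 2: expansion of $W$ at scale $r=2^{-j}$.} Let $u(x)=\frac1{4\pi}\int_K|x-y|^{-1}dy$, so $\Delta u=-\chi_K$, and let $v$ be harmonic in $B_1$ with $v=u$ on $\partial B_1$. Then $G_{s^*}=u-v$ and
\[
W=p_0+\delta\Phi+u,\qquad\Phi=H+s^*-v/\delta .
\]
Since $K\subset B_{1/3}$, $0\le v\le C|K|\le C\delta/L$. So $\Phi$ is harmonic, even and axisymmetric, $|\Phi|\le C$ in $B_1$, and $|\Phi_{zz}(0)+2|\le C/L$ by interior estimates, since $H_{zz}(0)=-2$. An axisymmetric quadratic form is $\alpha_1\rho^2+\alpha_2z^2$, and it is harmonic only if $4\alpha_1+2\alpha_2=0$, that is, if it is a multiple of $z^2-\frac12\rho^2$. The odd Taylor terms of $\Phi$ vanish and $|D^4\Phi|\le C$ on $\overline{B_{1/2}}$, so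
\[
\Phi(x)=\Phi(0)+\tfrac12\Phi_{zz}(0)\bigl(z^2-\tfrac12\rho^2\bigr)+O(|x|^4),\qquad|x|\le\tfrac12 .
\]
Fix $j\ge1$, $r=2^{-j}$, and split $u=u_{\mathrm{in}}+u_{\mathrm{out}}$ into the potentials of $K\cap B_{2r}$ and $K\setminus B_{2r}$. For $|x|\le r$ and $|y|\ge2r$,
\[
\frac1{|x-y|}=\sum_{l\ge0}\frac{|x|^l}{|y|^{l+1}}\,\mathcal P_l(\cos\gamma),
\]
where $\gamma$ is the angle between $x$ and $y$ and $\mathcal P_l$ is the Legendre polynomial: $|\mathcal P_l|\le1$ on $[-1,1]$, $\mathcal P_l(-t)=(-1)^l\mathcal P_l(t)$, $\mathcal P_0=1$, $\mathcal P_2(t)=\frac12(3t^2-1)$. Integrate in $y$ over $K\setminus B_{2r}$. The odd terms vanish because $K=-K$. The term $l=0$ gives $u_{\mathrm{out}}(0)$. The term $l=2$ is $|y|^{-3}\cdot\frac12\bigl(3(x\cdot y)^2|y|^{-2}-|x|^2\bigr)$, a harmonic quadratic form in $x$; its integral is axisymmetric, hence a multiple of $z^2-\frac12\rho^2$, and the multiple is its value at $x=e_3$. The terms with $l\ge4$ sum to at most $2|x|^4|y|^{-5}$. Finally $W(0)=0$ gives $\delta\Phi(0)+u_{\mathrm{out}}(0)=-u_{\mathrm{in}}(0)$.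 Altogether,
\begin{equation}\label{eq:exp}
W(x)=p_0(x)-u_{\mathrm{in}}(0)+u_{\mathrm{in}}(x)+\tfrac12q_j\bigl(z^2-\tfrac12\rho^2\bigr)+E_j(x),\qquad|x|\le r,
\end{equation}
where
\[
q_j=\delta\Phi_{zz}(0)+\frac1{4\pi}\int_{K\setminus B_{2r}}\frac{3\cos^2\theta-1}{|y|^3}\,dy,\qquad|E_j|\le C\Bigl(\delta r^4+r^4\int_{K\setminus B_{2r}}\frac{dy}{|y|^5}\Bigr).
\]
On the $i$-th shell $|y|^{-2}\le4^{i+1}$, so $r^4\int|y|^{-5}\le4r^2\,4^{-(j-i)}m_i$ there. Hence
\begin{equation}\label{eq:S}
|E_j|\le Cr^2S_j,\qquad S_j:=4^{-j}\delta+\sum_{0\le i<j}4^{-(j-i)}m_i .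
\end{equation}
The number $S_j$ records the influence of the larger scales, with geometrically decaying weights. It satisfies $S_j\le C\delta$, $m_{j-1}\le4S_j$, $S_1=\delta/4$ and $S_{j+1}=\frac14(S_j+m_j)$.

\emph{Step 3: $T_1\le C\delta$.} By \eqref{eq:angle}, $q_j$ is nondecreasing in $j$. By \eqref{eq:needle}, summing over shells, $u_{\mathrm{in}}(0)\le C\sum_{i\ge j-1}2^{i}\,\delta\,8^{-i}\le C\delta r^2$. At $x=re_3$, \eqref{eq:exp} reads
\begin{equation}\label{eq:axis}
\tfrac12q_jr^2=W(re_3)+u_{\mathrm{in}}(0)-u_{\mathrm{in}}(re_3)-E_j(re_3).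
\end{equation}
Using $W(re_3)\le C\delta r^2$, $u_{\mathrm{in}}\ge0$ and \eqref{eq:S}, we get $q_j\le C\delta$ for all $j$. By \eqref{eq:angle}, $\int_{K\setminus B_{2r}}|y|^{-3}\le4\pi(q_j-\delta\Phi_{zz}(0))\le C\delta$, and letting $j\to\infty$ gives $T_1=T_0\le C\delta$. Consequently $T_j\to0$, $m_j\to0$, and then $S_j\to0$. Let $q_\infty=\lim q_j$.

\emph{Step 4: $q_\infty\ge0$, and consequences.} If $E\subset\mathbb R^3$ has finite measure and $|B_t|=|E|$, then $\int_E|x-y|^{-1}dy\le\int_{B_t(x)}|x-y|^{-1}dy=2\pi t^2$, because $E\setminus B_t(x)$ and $B_t(x)\setminus E$ have the same measure and the integrand is at most $1/t$ on the first and at least $1/t$ on the second. Since $|K\cap B_{2r}|\le8r^3T_{j-1}$, this gives $u_{\mathrm{in}}\le Cr^2T_{j-1}^{2/3}$. Now \eqref{eq:axis} with $W\ge0$ yields $q_j\ge-C(T_{j-1}^{2/3}+S_j)\to0$, so $q_\infty\ge0$. By \eqref{eq:angle},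
\begin{equation}\label{eq:qlow}
q_j=q_\infty-\frac1{4\pi}\int_{K\cap B_{2r}}\frac{3\cos^2\theta-1}{|y|^3}\,dy\ge-\frac1{2\pi}T_{j-1}.
\end{equation}
Moreover $0\le q_\infty\le\delta(-2+C/L)+\frac1{2\pi}T_0$, so
\begin{equation}\label{eq:start}
T_1=T_0\ge2\pi\delta(2-C/L)\ge2\delta
\end{equation}
for $\delta$ small. This is the purpose of the term $-(z^2-\frac12\rho^2)$ in $H$: the contact set must carry enough mass to cancel it.

\emph{Step 5: one shell carries a fraction $O(1/L)$ of the mass.} Let $x\in K\cap B_r$. Then $W(x)=0$, $p_0(x)\ge0$ and $0\le z^2-\frac12\rho^2\le r^2$, so \eqref{eq:exp} gives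
\[
u_{\mathrm{in}}(x)\le u_{\mathrm{in}}(0)+\tfrac12(q_j)_-r^2+|E_j(x)| .
\]
Here $u_{\mathrm{in}}(0)\le\frac1{4\pi}(2r)^2T_{j-1}$, because $|y|^{-1}\le(2r)^2|y|^{-3}$ on $B_{2r}$. With \eqref{eq:qlow}, \eqref{eq:S} and $T_{j-1}=T_j+m_{j-1}\le T_j+4S_j$, we obtain $u_{\mathrm{in}}\le Cr^2(T_j+S_j)$ on $K\cap B_r$. Let $E=K\cap(B_r\setminus B_{r/2})$. By \eqref{eq:needle}, $E\subset\{\rho\le C\sqrt\delta\,r,\ |z|\le r\}$, so Lemma~\ref{lem:energy} with $\ell=2r$ gives, for $\delta$ small,
\[
Cr^2(T_j+S_j)|E|\ge\int_Eu_{\mathrm{in}}\ge\frac1{4\pi}\cdot\frac{|E|^2}{12r}\log\frac2{C\sqrt\delta}\ge\frac{cL|E|^2}r .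
\]
Hence $|E|\le CL^{-1}r^3(T_j+S_j)$, and since $m_j\le8r^{-3}|E|$, there is a universal $C_*$ with
\begin{equation}\label{eq:key}
m_j\le\frac{C_*}L\,(T_j+S_j),\qquad j\ge1 .
\end{equation}

\emph{Step 6: iteration.} Let $L\ge4C_*$ and $t=2C_*/L\le\frac12$. We show by induction that $S_j\le T_j$; the point is that $S_j$ forgets the past by a factor $\frac14$ per step, while $T_j$ loses at most half. For $j=1$, $S_1=\delta/4\le T_1$ by \eqref{eq:start}. If $S_j\le T_j$, then $m_j\le tT_j$ by \eqref{eq:key}, so $T_{j+1}=T_j-m_j\ge(1-t)T_j\ge\frac12T_j$ and $S_{j+1}=\frac14(S_j+m_j)\le\frac38T_j\le T_{j+1}$. Therefore $T_j\ge2\delta(1-t)^{j-1}\ge2\delta e^{-2tj}$, using $1-t\ge e^{-2t}$ on $[0,\frac12]$.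
\end{proof}

\section{A scale at which no global solution is close}\label{sec:bad}

For $n\ge3$ let $\widetilde W_s(x,y)=W_s(x)$ for $x\in B_1\subset\mathbb R^3$ and $y\in\mathbb R^{n-3}$ (so $\widetilde W_s=W_s$ if $n=3$). It solves $\Delta\widetilde W_s=\chi_{\{\widetilde W_s>0\}}$ and is even. The competitors $U$ are global solutions in $\mathbb R^n$ and may depend on $y$, so the dimension has to be carried along from here on. Put
\[
A=8(2+8C_*).
\]

\begin{proposition}\label{prop:bad}
There is $\delta_1(n)\in(0,\delta_0]$ such that for every $\delta<\delta_1(n)$ there is $r_\delta\le\min\{\frac14,2^{1-L^2}\}$ such that every global solution $U$ in $\mathbb R^n$ with $U(0)=0$ satisfies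
\[
\sup_{B_{r_\delta}}|\widetilde W_{s^*}-U|>r_\delta^2\,\omega_A(r_\delta).
\]
\end{proposition}

\begin{proof}
Let $j=\lceil L^2\rceil$; for $\delta$ small, $3\le j\le2L^2$. Suppose that for every $i\ge j$ and $r=2^{1-i}$ some global solution $U$ with $U(0)=0$ satisfies $\sup_{B_r}|\widetilde W_{s^*}-U|\le r^2\omega_A(r)$. By Lemma~\ref{lem:global}(a), $U$ is convex, and $0\in\overline{\{\widetilde W_{s^*}>0\}}$ by Lemma~\ref{lem:pinch}. The contact set of $\widetilde W_{s^*}$ in $B_r$ contains the product of $K\cap B_{r/2}\subset\mathbb R^3$ with the ball of radius $r/2$ in $\mathbb R^{n-3}$. So Lemma~\ref{lem:thin} with $\varepsilon=r^2\omega_A(r)$ gives $|K\cap B_{r/2}|\le C(n)\,r^3\omega_A(r)^{1/2}$. By \eqref{eq:mvol} and $(i-1)\log2\ge i/4$ for $i\ge2$,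
\[
m_i\le C(n)\,\omega_A(2^{1-i})^{1/2}=C(n)\exp\Bigl(-\frac A2\sqrt{(i-1)\log2}\Bigr)\le C(n)\,e^{-\frac A4\sqrt i}.
\]
Since $A/8\ge2$ and $\sqrt j\ge L$,
\[
T_j\le C(n)\,e^{-\frac A8\sqrt j}\sum_{i\ge1}e^{-2\sqrt i}\le C(n)\,e^{-2L-8C_*L}.
\]
On the other hand, Proposition~\ref{prop:decay} and $j\le2L^2$ give $T_j\ge2e^{-L-8C_*L}$. The two bounds contradict each other when $C(n)e^{-L}<2$. So some $r_\delta=2^{1-i}$ with $i\ge j$ has the required property.
\end{proof}

\begin{remark}\label{rem:notyet}
The solutions $W_{s^*}$ cannot be used as they stand, because they violate the hypothesis of the conjecture: $W_{s^*}\notin C^{2,\bar\sigma}(\{0\})$ if $\bar\sigma>8C_*/(L\log2)$. Otherwise the polynomial of Definition~\ref{def:sing} would be the blow-up at $0$, which is convex, and Lemma~\ref{lem:thin} with $\varepsilon=Cr^{2+\bar\sigma}$ would give $m_i\le C'2^{-i\bar\sigma/2}$ and $T_j\le C''2^{-j\bar\sigma/2}$ for large $i,j$, against Proposition~\ref{prop:decay}.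
\end{remark}

\section{Almost every member of the family has no singular point}\label{sec:generic}

In this section $\delta<\delta_0$ is fixed.

\begin{proposition}\label{prop:generic}
For almost every $s\in I$, the solution $W_s$ has no singular points.
\end{proposition}

The proof first confines the singular points to the axis by a monotonicity argument. On the axis it uses a Sard-type estimate: raising $s$ by $\tau$ lifts the solution by at least $c\tau r^\kappa$ at distance $r$ from a singular point, with $\kappa<2$, while at distance $r$ from a contact point the solution is at most $Cr^2$.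

\subsection{Monotonicity and points off the axis}

To exclude singular points off the axis we look for a cone of directions in which $W_s$ is monotone, that is, a bound of $\partial_zW_s$ by $\partial_1W_s$ in $\{x_1>0\}$. A direct comparison fails because $\partial_1W_s$ vanishes on $\{x_1=0\}$ and $\partial_zW_s$ need not; the product $x_1\partial_zW_s$ vanishes there but is not harmonic. The rotational derivative $z\partial_1W_s-x_1\partial_zW_s$ has both properties.

\begin{lemma}\label{lem:mono}
For $\delta$ small and $s\in I$,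
\begin{equation}\label{eq:mono}
\partial_1W_s\ge0\quad\text{and}\quad x_1|\partial_zW_s|\le C\,\partial_1W_s\qquad\text{in }B_{1/2}\cap\{x_1>0\},
\end{equation}
and the set $\{W_s>0\}\cap B_1$ is connected.
\end{lemma}

\begin{proof}
Write $W=W_s$, and let $D=B_{1/2}\cap\{x_1>0\}\cap\{W>0\}$, $f_1=\partial_1W$, $f_2=z\partial_1W-x_1\partial_zW$. Both functions are continuous on $\overline D$. In $D$ we have $\Delta W=1$, so $\Delta f_1=0$ and $\Delta f_2=2\partial_z\partial_1W-2\partial_1\partial_zW=0$. Both vanish on $K_s$, where $\nabla W=0$, and on $\{x_1=0\}$, because $W$ is even in $x_1$.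

It remains to compare them on $\partial B_{1/2}\cap\{x_1\ge0\}$. Let $Q$ be axisymmetric and $C^2$ near $\partial B_{1/2}$. Differentiating the identity $x_1\partial_2Q=x_2\partial_1Q$ in $x_2$ and setting $x'=(\rho,0)$ gives $\partial_\rho Q=\rho\,\partial_{22}Q(\rho,0,z)$. Hence, at a point of $\partial B_{1/2}$ with $\rho>0$,
\begin{equation}\label{eq:Q}
\partial_1Q=\frac{x_1}\rho\,\partial_\rho Q=x_1\,\partial_{22}Q(\rho,0,z),\qquad|\partial_1Q|\le|x_1|\sup_{\partial B_{1/2}}|D^2Q| ,
\end{equation}
and the inequality extends to $\rho=0$ by continuity. By Lemma~\ref{lem:basic}(b), $G_s$ is harmonic in $B_1\setminus\overline{B_{1/3}}$ with $0\le G_s\le\delta$, so $|\nabla G_s|+|D^2G_s|\le C\delta$ on $\partial B_{1/2}$. Applying \eqref{eq:Q} to $Q=\delta H+G_s$ gives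
\[
f_1=\tfrac12x_1+\partial_1(\delta H+G_s)\ge(\tfrac12-C\delta)x_1\ge\tfrac14x_1
\]
for $\delta$ small, and also $f_1\le Cx_1$. Since $|\partial_zW|\le C$ on $\partial B_{1/2}$, we get $|f_2|\le Cx_1\le C'f_1$ there.

The maximum principle for $f_1$ and $C'f_1\pm f_2$ in $D$ gives $f_1\ge0$ and $|f_2|\le C'f_1$. Since $x_1\partial_zW=zf_1-f_2$, \eqref{eq:mono} holds in $D$; on $K_s$ both sides vanish.

By axisymmetry, $W$ is nondecreasing in $\rho$ in $B_{1/2}$. So from a point of $\{W>0\}\cap B_{1/2}$ one can move away from the axis at constant $z$, inside $\{W>0\}$, until reaching $\partial B_{1/2}$. As $W>0$ on the connected set $B_1\setminus B_{1/3}$, the set $\{W>0\}\cap B_1$ is connected.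
\end{proof}

\begin{lemma}\label{lem:offaxis}
Free boundary points of $W_s$ off the axis are regular.
\end{lemma}

\begin{proof}
Such a point lies in $B_{1/3}$, and by axisymmetry we may take it to be $x_0=(\rho_0,0,z_0)$ with $\rho_0>0$. In a small ball $B$ around $x_0$ we have $|x_2|\le x_1$ and $x_1\ge\rho_0/2$. Then $|\partial_2W_s|=\frac{|x_2|}{x_1}\partial_1W_s\le\partial_1W_s$ and, by \eqref{eq:mono}, $|\partial_zW_s|\le C_0\,\partial_1W_s$ with $C_0=2C/\rho_0$. For $e=(-1,a,b)$ with $|a|+C_0|b|\le1$ this gives $e\cdot\nabla W_s\le0$ in $B$. Since $W_s(x_0)=0$ and $W_s\ge0$, $W_s$ vanishes on the part in $B$ of the solid cone with vertex $x_0$ spanned by these $e$. The contact set has positive lower density at $x_0$, so $x_0$ is regular by (F3).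
\end{proof}

\subsection{Separation of two solutions}

\begin{lemma}\label{lem:sep}
Let $s_0\in I$ and let $Y\subset\{W_{s_0}>0\}\cap B_1$ be compact. There is $c(s_0,Y)>0$ such that $W_{s_1}-W_{s_0}\ge c(s_0,Y)(s_1-s_0)$ on $Y$ for all $s_1\in I$ with $s_1>s_0$.
\end{lemma}

\begin{proof}
Let $\tau=s_1-s_0$ and $u=W_{s_1}-W_{s_0}\ge0$. In $D_0=\{W_{s_0}>0\}\cap B_1$ both solutions are positive, so $u$ is harmonic there, and $u=\delta\tau$ on $\partial B_1$. Comparison in $B_1\setminus\overline{B_{1/2}}\subset D_0$ with the harmonic function $\delta\tau(2-|x|^{-1})$, which equals $\delta\tau$ on $\partial B_1$ and $0$ on $\partial B_{1/2}$, gives $u\ge\frac23\delta\tau$ on $\partial B_{3/4}$. Since $D_0$ is connected by Lemma~\ref{lem:mono}, Harnack's inequality on $Y\cup\partial B_{3/4}$ finishes the proof, with a constant independent of $s_1$.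
\end{proof}

To carry this lower bound toward a singular point we use explicit homogeneous subharmonic functions in cones. Let
\[
\begin{array}{lll}
\psi_1=\rho^{1/2}-\tfrac13|x|^{1/2},&\Gamma_1=\{\rho>\tfrac19|x|\},&\kappa_1=\tfrac12,\\[4pt]
\psi_2=z^{3/2}-\tfrac15|x|^{3/2},&\Gamma_2=\{z>5^{-2/3}|x|\},&\kappa_2=\tfrac32 .
\end{array}
\]
In $\mathbb R^3$ we have $\Delta\rho^a=a^2\rho^{a-2}$, $\Delta z^a=a(a-1)z^{a-2}$ and $\Delta|x|^a=a(a+1)|x|^{a-2}$. Hence
\[
\Delta\psi_1=\tfrac14\bigl(\rho^{-3/2}-|x|^{-3/2}\bigr)\ge0\ \text{ in }\Gamma_1,\qquad\Delta\psi_2=\tfrac34\bigl(z^{-1/2}-|x|^{-1/2}\bigr)\ge0\ \text{ in }\Gamma_2 .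
\]
Each $\psi_i$ is continuous on $\overline{\Gamma_i}$, positive in $\Gamma_i$, zero on $\partial\Gamma_i$, and bounded by $|x|^{\kappa_i}$; also $\psi_1(re_1)=\frac23r^{1/2}$ and $\psi_2(re_3)=\frac45r^{3/2}$. Write $x_\zeta=(0,0,\zeta)$.

\begin{lemma}\label{lem:cone}
Let $i\in\{1,2\}$, $|\zeta|<\frac13$, $0<t<\frac16$ and $s_0<s_1$ in $I$. Assume that $W_{s_0}(x_\zeta+x)>0$ for $x\in\overline{\Gamma_i}$ with $0<|x|\le t$, and let $Y=x_\zeta+(\overline{\Gamma_i}\cap\partial B_t)$. Then
\[
W_{s_1}(x_\zeta+x)\ge c(s_0,Y)\,(s_1-s_0)\,\psi_i(x)\qquad\text{for }x\in\Gamma_i\cap B_t .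
\]
\end{lemma}

\begin{proof}
Let $u=W_{s_1}-W_{s_0}\le W_{s_1}$ and $c'=c(s_0,Y)(s_1-s_0)$. The function $c'\psi_i(\cdot-x_\zeta)-u$ is subharmonic in $x_\zeta+(\Gamma_i\cap B_t)\subset\{W_{s_0}>0\}$ and continuous on the closure. It is nonpositive on the lateral boundary, where $\psi_i=0$ and $u\ge0$, and on $Y$, where $\psi_i\le1$ and $u\ge c'$. Apply the maximum principle.
\end{proof}

\subsection{Points on the axis}

\begin{proof}[Proof of Proposition~\ref{prop:generic}]
By Lemma~\ref{lem:offaxis} it suffices to show that the set of $s$ occurring in pairs $(\zeta,s)$ with $x_\zeta$ a singular point of $W_s$ is null. For such a pair $|\zeta|<\frac13$. By (F3) the blow-up is unique, so it is axisymmetric: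
\[
W_s(x_\zeta+x)=\alpha_1\rho^2+\alpha_2z^2+o(|x|^2),\qquad\alpha_1,\alpha_2\ge0,\quad4\alpha_1+2\alpha_2=1 .
\]
The pair is of \emph{type I} if $\alpha_2=0$, so that the blow-up is $p_0$, and of \emph{type II} if $\alpha_2>0$.

\emph{Type I.} Nothing so far prevents these points from filling a segment of the axis as $s$ varies, so we show that $s$ depends on $\zeta$ with a H\"older exponent larger than $1$. On $\overline{\Gamma_1}$ we have $p_0\ge|x|^2/324$. So for a type I pair there is an integer $\mu\ge7$ such that $W_s(x_\zeta+x)>0$ for $x\in\overline{\Gamma_1}$, $0<|x|\le1/\mu$, and then an integer $\nu\ge1$ such that Lemma~\ref{lem:sep} holds for $s$ and $Y=x_\zeta+(\overline{\Gamma_1}\cap\partial B_{1/\mu})$ with constant $1/\nu$. Let $Z_{\mu,\nu}$ be the set of type I pairs for which $(\mu,\nu)$ works. Let $(\zeta_0,s_0),(\zeta_1,s_1)\in Z_{\mu,\nu}$ with $s_0<s_1$ and $r_1=|\zeta_1-\zeta_0|<1/\mu$. For $r>0$ with $r_1\le r<1/\mu$, Lemma~\ref{lem:cone} at $x_{\zeta_0}$ and Lemma~\ref{lem:basic}(f) at $x_{\zeta_1}\in K_{s_1}$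 give
\[
\frac2{3\nu}(s_1-s_0)\,r^{1/2}\le W_{s_1}(x_{\zeta_0}+re_1)\le C(r^2+r_1^2)\le2Cr^2 .
\]
If $r_1=0$, letting $r\to0$ gives $s_1=s_0$, a contradiction. So $r_1>0$, and $r=r_1$ gives $s_1-s_0\le3C\nu\,r_1^{3/2}$. Cover $(-\frac13,\frac13)$ by at most $1/\epsilon$ intervals of length $\epsilon<1/\mu$. The values of $s$ of pairs in $Z_{\mu,\nu}$ with $\zeta$ in one interval form a set of diameter at most $3C\nu\epsilon^{3/2}$. Hence all values of $s$ occurring in $Z_{\mu,\nu}$ form a set of outer measure at most $3C\nu\epsilon^{1/2}$, for every small $\epsilon$. This set is null, and so is the countable union over $\mu,\nu$.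

\emph{Type II.} On $\pm\overline{\Gamma_2}$ the blow-up is at least $\alpha_25^{-4/3}|x|^2$. So there is an integer $\mu\ge7$, called admissible for the pair, such that $W_s(x_\zeta+x)>0$ for $x\in\pm\overline{\Gamma_2}$, $0<|x|\le1/\mu$; in particular $x_\zeta$ is the only point of $K_s$ on the axis within distance $1/\mu$ of $x_\zeta$. If $\mu$ is admissible for $(\zeta_0,s_0)$ and $(\zeta_1,s_1)$, with $s_0\le s_1$ and $|\zeta_1-\zeta_0|<1/\mu$, then $x_{\zeta_1}\in K_{s_1}\subset K_{s_0}$, so $\zeta_1=\zeta_0$. Thus for each $\mu$ finitely many $\zeta$ occur, and countably many occur in all. For a given $\zeta$ at most one $s$ occurs: if $(\zeta,s_0)$ and $(\zeta,s_1)$ are of type II with $s_0<s_1$, and $\mu$ is admissible for $(\zeta,s_0)$, then Lemma~\ref{lem:cone} with $i=2$ and Lemma~\ref{lem:basic}(f) give $c'r^{3/2}\le W_{s_1}(x_\zeta+re_3)\le Cr^2$ for $r<1/\mu$, with $c'>0$ independent of $r$. This is false for small $r$. So type II contributes countably many values of $s$.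
\end{proof}

\section{The blocks and the gluing}\label{sec:gluing}

\subsection{Blocks without singular points}

The failure in Proposition~\ref{prop:bad} is a strict inequality at one fixed scale, and the competitors form a compact family. It therefore survives a small change of $s$. We take $s$ below $s^*$ so that $0$ stays in the contact set, which guarantees free boundary points near $0$.

\begin{proposition}\label{prop:block}
Let $n\ge3$ and $\delta<\delta_1(n)$, and let $r_\delta$ be as in Proposition~\ref{prop:bad}. There are $s\in I$ and $x^\delta\in\partial\{W_s>0\}$ with $|x^\delta|<\frac18$ such that $W_s$ has no singular points and every global solution $U$ in $\mathbb R^n$ with $U(x^\delta,0)=0$ satisfies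
\[
\sup_{B_{r_\delta}((x^\delta,0))}|\widetilde W_s-U|>r_\delta^2\,\omega_A(r_\delta).
\]
\end{proposition}

\begin{proof}
Since $s^*\ge-0.008>-\frac1{100}$, Proposition~\ref{prop:generic} gives $s_i\in I$, $s_i<s^*$, $s_i\to s^*$, such that $W_{s_i}$ has no singular points. By Lemmas~\ref{lem:basic}(c) and~\ref{lem:pinch}, $W_{s_i}\to W_{s^*}$ uniformly and $W_{s_i}(0)=0$. For each $\varepsilon>0$, the ball $B_\varepsilon$ contains a free boundary point of $W_{s_i}$ for all large $i$. Otherwise, for infinitely many $i$ the connected set $B_\varepsilon$ misses $\partial\{W_{s_i}>0\}$ and contains the zero $0$, so $W_{s_i}\equiv0$ in $B_\varepsilon$; then $W_{s^*}\equiv0$ in $B_\varepsilon$, contrary to Lemma~\ref{lem:pinch}. Choose $y_i\in\partial\{W_{s_i}>0\}$ with $y_i\to0$.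

Suppose that for infinitely many $i$ some global solution $U_i$ with $U_i(y_i,0)=0$ satisfies $|\widetilde W_{s_i}-U_i|\le r_\delta^2\omega_A(r_\delta)$ on $B_{r_\delta}((y_i,0))$. By Lemma~\ref{lem:global}(b), a subsequence converges locally uniformly to a global solution $U$ with $U(0)=0$. Every point of the open ball $B_{r_\delta}(0)$ lies in $B_{r_\delta}((y_i,0))$ for large $i$, so $\sup_{B_{r_\delta}}|\widetilde W_{s^*}-U|\le r_\delta^2\omega_A(r_\delta)$. This contradicts Proposition~\ref{prop:bad}. So $s=s_i$ and $x^\delta=y_i$ work for large $i$.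
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

A single block fails at one scale only. To defeat every $\lambda$, $r_0$ and $\sigma$ with one function we need bad scales tending to $0$, hence infinitely many blocks accumulating at a point. All blocks are small perturbations of $p_0$, which is invariant under quadratic scaling and under translation along the axis. So we place them along the axis and patch them to a background close to $p_0$. Between the blocks we add a flat positive function $\eta(z)$, which removes the zeros of $p_0$ on the axis. The patched function solves \eqref{eq:obstacle} once $g$ is defined as its Laplacian on the positivity set.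

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $n\ge3$. We first construct functions $w_3,g_3$ on $\mathbb R^3$.

\emph{Construction.} For $k\ge1$ let $\xi_k=(0,0,2^{-k})$ and $d_k=2^{-k-3}$. On $B_{d_k}(\xi_k)$ we have $\frac78 2^{-k}<z<\frac982^{-k}$, so these balls are disjoint, accumulate only at $0$, and
\begin{equation}\label{eq:where}
d_k\le|x|,\qquad0<z\le16\,d_k\qquad\text{on }B_{d_k}(\xi_k).
\end{equation}
Choose $0<\delta_k\le\min\{e^{-1/d_k},\frac12\delta_1(n)\}$, and let $W^k=W_{s_k}$, $x^k$, $r_k$ be given by Proposition~\ref{prop:block} for $\delta=\delta_k$; let $K^k=\{W^k=0\}\subset B_{1/3}$. Let $\eta(t)=e^{-1/t^2}$ for $t\ne0$ and $\eta(0)=0$; it is smooth, and $|\eta^{(i)}(t)|\le C_{i,M}|t|^M$ for $|t|\le1$ and all $i,M$. Let $\chi\in C_c^\infty(B_{3/4})$ with $0\le\chi\le1$ and $\chi=1$ on $B_{1/2}$, and put $\chi_k=\chi((\cdot-\xi_k)/d_k)$. Define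
\[
w_3=\Bigl(1-\sum_k\chi_k\Bigr)\bigl(p_0+\eta(z)\bigr)+\sum_k\chi_k\,d_k^2\,W^k\Bigl(\frac{x-\xi_k}{d_k}\Bigr)\ge0 .
\]

\emph{Contact set.} Off the balls $B_{3d_k/4}(\xi_k)$, $w_3=p_0+\eta$ vanishes only at $0$. In $B_{d_k}(\xi_k)$ we have $p_0+\eta>0$ by \eqref{eq:where}, so $w_3=0$ exactly where $\chi_k=1$ and the rescaled $W^k$ vanishes. Hence $\{w_3=0\}=\{0\}\cup\bigcup_k(\xi_k+d_kK^k)$.

\emph{Flatness of $w_3-p_0$.} Since $\xi_k$ is on the axis, $d_k^2\,p_0((x-\xi_k)/d_k)=p_0(x)$. So in $B_{d_k}(\xi_k)$,
\begin{equation}\label{eq:local}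
w_3=p_0+(1-\chi_k)\eta+\chi_k\,d_k^2\,\varphi_k\Bigl(\frac{x-\xi_k}{d_k}\Bigr),\qquad\varphi_k=W^k-p_0 .
\end{equation}
By Lemma~\ref{lem:basic}(b) for $\delta=\delta_k$, $\varphi_k=\delta_k(H+s_k)+G_{s_k}$ satisfies $|\varphi_k|\le C\delta_k$ in $B_1$ and is harmonic in $B_1\setminus\overline{B_{1/3}}$; hence $|D^i\varphi_k|\le C_i\delta_k$ on $B_{3/4}\setminus B_{1/2}$. By \eqref{eq:local} and \eqref{eq:where}, $|w_3-p_0|\le\eta+Cd_k^2e^{-1/d_k}\le C_M|x|^M$ on $B_{d_k}(\xi_k)$, and off these balls $|w_3-p_0|=\eta$. Thus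
\begin{equation}\label{eq:flat}
|w_3-p_0|\le C_M|x|^M\quad\text{in }B_1,\ \text{ for every }M>0 ,
\end{equation}
and in particular $w_3$ is continuous at $0$.

\emph{The coefficient.} The set $O=\mathbb R^3\setminus\bigl(\{0\}\cup\bigcup_k\overline{B_{d_k/3}(\xi_k)}\bigr)$ is open, and $w_3$ is smooth and positive on $O$. In $B_{d_k/2}(\xi_k)$ we have $w_3=d_k^2W^k((\cdot-\xi_k)/d_k)$, so $\Delta w_3=\chi_{\{w_3>0\}}$ there, and $\Delta w_3=1$ on $O\cap B_{d_k/2}(\xi_k)$. We may therefore define $g_3=\Delta w_3$ on $O$, $g_3=1$ on each $B_{d_k/2}(\xi_k)$, and $g_3(0)=1$. These open sets cover $\mathbb R^3\setminus\{0\}$, so $g_3\in C^\infty(\mathbb R^3\setminus\{0\})$ and $\Delta w_3=g_3\chi_{\{w_3>0\}}$ in $\mathbb R^3\setminus\{0\}$.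

We claim that $|D^i(g_3-1)|\le C_{i,M}|x|^M$ in $B_1\setminus\{0\}$ for all $i,M$. Off the balls $B_{3d_k/4}(\xi_k)$, $g_3-1=\eta''(z)$ and $|\eta^{(i+2)}(z)|\le C_{i,M}|x|^M$. On $B_{d_k/2}(\xi_k)$, $g_3-1=0$. On $B_{3d_k/4}(\xi_k)\setminus B_{d_k/2}(\xi_k)$, $g_3-1$ is the Laplacian of the last two terms of \eqref{eq:local}. The Leibniz rule, $|D^l\chi_k|\le C_ld_k^{-l}$ and $d_k\le1$ give
\[
|D^i(g_3-1)|\le C_i\,d_k^{-i-2}\max_{l\le i+2}\ \sup_{|t|\le16d_k}|\eta^{(l)}(t)|+C_i\,d_k^{-i}e^{-1/d_k}\le C_{i,M}\,d_k^M\le C_{i,M}|x|^M ,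
\]
by \eqref{eq:where}; here the choice $\delta_k\le e^{-1/d_k}$ is used. The claim with $M=2$ shows that each derivative of $g_3-1$, extended by $0$ at the origin, is differentiable there with derivative $0$. By induction $g_3\in C^\infty(\mathbb R^3)$. Fix $R<\frac12$ with $|g_3-1|\le\frac12$ on $\overline{B_R}$.

\emph{The equation across $0$.} Let $f=g_3\chi_{\{w_3>0\}}\chi_{B_R}$, a bounded function, and let $\Psi(x)=-\frac1{4\pi}\int f(y)|x-y|^{-1}dy$, which is continuous with $\Delta\Psi=f$. Then $w_3-\Psi$ is harmonic in $B_R\setminus\{0\}$ and continuous at $0$, so the singularity is removable. Hence $w_3$ solves $\Delta w_3=g_3\chi_{\{w_3>0\}}$ in $B_R$.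

\emph{The singular set of $w_3$.} We have $w_3(0)=0$ and $w_3=p_0>0$ on $\{z=0\}\setminus\{0\}$, so $0$ is a free boundary point; by \eqref{eq:flat} its blow-up is $p_0$, so it is singular. Every other free boundary point lies in some $\xi_k+d_kK^k\subset B_{d_k/2}(\xi_k)$, where $w_3$ is a rescaling of $W^k$. It corresponds to a free boundary point of $W^k$ with the same blow-ups, so it is regular by Proposition~\ref{prop:block}.

\emph{The example in $\mathbb R^n$.} Let $\Omega=B_R\times(-1,1)^{n-3}$ ($\Omega=B_R$ if $n=3$), $w(x,y)=w_3(x)$ and $g(x,y)=g_3(x)$. Then $g\in C^\infty(\overline\Omega)$, $\frac12\le g\le\frac32$, and $w$ solves \eqref{eq:obstacle}. The free boundary of $w$ is the product of that of $w_3$ with $(-1,1)^{n-3}$, and the blow-ups of $w$ at $(x,y)$ are those of $w_3$ at $x$, extended independently of the last variables. So $\Sigma=\{0\}\times(-1,1)^{n-3}$. For $(0,y_0)\in\Sigma$ and $(x,y)\in\Omega$, \eqref{eq:flat} gives $|w(x,y)-\frac14(x_1^2+x_2^2)|\le C_M|x|^M\le C_M|(x,y)-(0,y_0)|^M$. This proves (1);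 the last assertion is the case $M=2+\bar\sigma$.

\emph{Failure of approximation.} Let $x_k=(\xi_k+d_kx^k,0)\in\mathbb R^n$ and $\varrho_k=d_kr_k$. Then $x_k\to0$, $\varrho_k\to0$, and after discarding finitely many $k$ the closed ball $\overline{B_{\varrho_k}(x_k)}$ lies in $\Omega$ and $x_k$ is a free boundary point of $w$. The map $(x,y)\mapsto(\xi_k+d_kx,d_ky)$ sends $B_{r_k}((x^k,0))$ onto $B_{\varrho_k}(x_k)$. Since $|x^k|+r_k<\frac18+\frac14<\frac12$, we have $g(x_k)=1$ and $w(\xi_k+d_kx,d_ky)=d_k^2\,\widetilde W^k(x,y)$ on $B_{r_k}((x^k,0))$, where $\widetilde W^k(x,y)=W^k(x)$. If $U$ is a global solution in $\mathbb R^n$ with $U(x_k)=0$, then $d_k^{-2}U(\xi_k+d_kx,d_ky)$ is a global solution vanishing at $(x^k,0)$. Proposition~\ref{prop:block} gives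
\[
\|w-U\|_{L^\infty(B_{\varrho_k}(x_k))}>d_k^2r_k^2\,\omega_A(r_k)\ge\varrho_k^2\,\omega_A(\varrho_k),
\]
because $\omega_A$ is increasing and $\varrho_k\le r_k$. This proves (2).
\end{proof}

\begin{remark}
The bad scales lie far inside the range left open by Theorem~\ref{thm:positive}. By Proposition~\ref{prop:bad} and $\log(1/\delta_k)\ge1/d_k=2^{k+3}$, we have $\varrho_k\le2^{1-4^{k+3}}$, while $\operatorname{dist}(x_k,\Sigma)\ge2^{-k-1}$. So $\varrho_k$ is eventually smaller than any fixed power of the distance to the singular set.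
\end{remark}

\begin{thebibliography}{9}

\bibitem{Caf}
Caffarelli, \emph{The obstacle problem revisited}, J. Fourier Anal. Appl., 1998.

\bibitem{FKS}
Alessio Figalli, Sunghan Kim, and Henrik Shahgholian, \emph{Constraint maps with free boundaries: the obstacle case}, arXiv:2302.07970 (2023).

\bibitem{Mon}
Monneau, J. Geom. Anal., 2003.

\bibitem{PSU}
Petrosyan, Shahgholian, and Uraltseva, \emph{Regularity of Free Boundaries in Obstacle-Type Problems}, 2012.

\end{thebibliography}
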